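# Finitely many isomorphism types of fibers for symplectic reflection algebras in odd characteristic

Throughout, $k$ is an algebraically closed field of characteristic $p$, and $p$ is an odd prime. A reference to (4.1) is to the displayed formula with that number, and a reference to Lemma 4.1 is to the statement with that number.

## 1. The group $\{\pm1\}$ acting on a plane

Fix $c\in k$. Let $H_c$ be the algebra with generators $x,y,s$ and relations
$$s^2=1,\qquad sx=-xs,\qquad sy=-ys,\qquad xy-yx=1-2cs .$$
The monomials $x^iy^js^\varepsilon$ form a basis (Section 4 proves this in general). Let $Z$ be the center of $H_c$. We shall see that $H_c$ is a finite $Z$-module. So each maximal ideal $\mathfrak m$ of $Z$ gives a finite-dimensional algebra $H_c/\mathfrak mH_c$. As $\mathfrak m$ varies, how many non-isomorphic algebras arise?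

Without $s$, this is a question about the Weyl algebra, and it has a clean answer, which we shall need later over larger fields. For a symplectic space $(U,\omega)$ let $W(U)=T(U)/(xy-yx=\omega(x,y))$.

**Lemma 1.1.** Let $\dim U=2u$, with symplectic basis $x_i,y_i$, $\omega(x_i,y_i)=1$. Then $Z(W(U))=k[x_1^p,y_1^p,\dots,x_u^p,y_u^p]$. For every algebraically closed field $L\supset k$ and every $k$-homomorphism $\chi:Z(W(U))\to L$ we have $W(U)\otimes_{Z(W(U)),\chi}L\cong \mathrm{Mat}_{p^u}(L)$.

**Proof.** (That $W(U)$ is Azumaya over its center is a theorem of Revoy; here is a direct argument for what we need.) The algebra $W(U)$ is the tensor product of $u$ copies of $W=k\langle x,y\rangle/(xy-yx=1)$, and over a field the center of a tensor product is the tensor product of the centers. So let $u=1$. In $W$, with basis $x^iy^j$, we have $[x,x^iy^j]=jx^iy^{j-1}$ and $[x^iy^j,y]=ix^{i-1}y^j$. Hence $\sum a_{ij}x^iy^j$ is central exactly when $a_{ij}=0$ unless $p\mid i$ and $p\mid j$.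

Let $\chi(x^p)=a$, $\chi(y^p)=b$. Then $D=W\otimes_\chi L$ has basis $x^iy^j$, $0\le i,j<p$, so $\dim D=p^2$. Replacing $x$ by $x-a^{1/p}$ and $y$ by $y-b^{1/p}$ keeps $[x,y]=1$ and makes $x^p=y^p=0$. Let $x$ act on $L[z]/(z^p)$ as $d/dz$ and $y$ as multiplication by $z$; the relations hold. If $f\neq0$ has degree $m<p$, then $(d/dz)^mf$ is a nonzero constant, because $m!\ne0$, and powers of $z$ then produce everything. So this module is simple of dimension $p$. By Burnside's theorem $D$ surjects onto $\mathrm{Mat}_p(L)$, and the dimensions agree. $\square$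

So for $W(U)$ there is exactly one type of fiber. Now put $s$ back.

**Proposition 1.2.** For all but finitely many maximal ideals $\mathfrak m$ of $Z$, $H_c/\mathfrak mH_c\cong\mathrm{Mat}_{2p}(k)$. In particular there are only finitely many isomorphism classes of algebras $H_c/\mathfrak mH_c$.

**Proof.** Put $\theta=\frac12(xy+yx)$. Then $xy=\theta+\frac12-cs$, $s\theta=\theta s$, and
$$[\theta,x]=\tfrac12\big(-x(1-2cs)-(1-2cs)x\big)=-x,\qquad [\theta,y]=\tfrac12\big((1-2cs)y+y(1-2cs)\big)=y .$$

*Three central elements.* In characteristic $p$, $\mathrm{ad}(a)^p=\mathrm{ad}(a^p)$. Since $\mathrm{ad}(\theta)^p-\mathrm{ad}(\theta)$ kills $x,y,s$, the element $C=\theta^p-\theta$ is central. Next, $[x^2,y]=x(1-2cs)+(1-2cs)x=2x$, so $\mathrm{ad}(x^2)^2$ kills $x,y,s$. Hence the derivation $\mathrm{ad}(x^{2p})=\mathrm{ad}(x^2)^p$ kills the generators, and $A=x^{2p}$ is central. Likewise $B=y^{2p}$ is central. Since $H_c$ is spanned over $k[A,B]$ by the $x^iy^js^\varepsilon$ with $i,j<2p$, it is finite over $k[A,B,C]$, and so is $Z$.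

*A relation.* From $x\theta=(\theta+1)x$ and $xs=-sx$, induction on $m$ gives
$$x^my^m=\prod_{j=0}^{m-1}\big(\theta+\tfrac12+j-(-1)^jcs\big).$$
Take $m=2p$ and split by the eigenvalue $\varepsilon=\pm1$ of $s$, which commutes with $\theta$. The even $j$ run through all residues mod $p$, so they contribute $\prod_{a\in\mathbb F_p}(\theta+\frac12-\varepsilon c+a)=(\theta+\frac12-\varepsilon c)^p-(\theta+\frac12-\varepsilon c)=C-\varepsilon(c^p-c)$. The odd $j$ contribute $C+\varepsilon(c^p-c)$. Hence
$$AB=C^2-(c^p-c)^2. \tag{1.1}$$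

*Fibers with $A\neq0$.* Suppose $A$ has nonzero value at $\mathfrak m$ and put $D=H_c/\mathfrak mH_c$. It is nonzero: otherwise, by Nakayama, $1-a$ kills $H_c\ni1$ for some $a\in\mathfrak m$, so $1\in\mathfrak m$. In $D$ the element $x$ is invertible and $y=x^{-1}(\theta+\frac12-cs)$. So $D$ is generated by $x,\theta,s$. As $\theta^p-\theta$ is a scalar, $\theta$ is diagonalizable with eigenvalues in a coset $\lambda+\mathbb F_p$. If $\theta v=\mu v$ and $sv=\varepsilon v$, then $\theta xv=(\mu-1)xv$ and $sxv=-\varepsilon xv$. So $x$ moves the $2p$ joint eigencharacters in $(\lambda+\mathbb F_p)\times\{\pm1\}$ in a single cycle, because $p$ is odd. A simple $D$-module contains a joint eigenvector, hence, $x$ being invertible, all $2p$ eigencharacters; so its dimension is at least $2p$, and $\dim D\ge4p^2$ with a quotient $\mathrm{Mat}_m(k)$, $m\ge2p$. But $D$ is spanned by the products (joint eigenidempotent)$\cdot x^j$, $0\le j<2p$, so $\dim D\le4p^2$. Hence $D\cong\mathrm{Mat}_{2p}(k)$. The automorphism $x\mapsto y$, $y\mapsto-x$, $s\mapsto s$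 of $H_c$ exchanges $A$ and $B$, so the case $B\ne0$ is the same.

*The rest.* If $A=B=0$ then $C=\pm(c^p-c)$ by (1.1). That is at most two points of $\mathrm{Maxspec}\,k[A,B,C]$, and finitely many $\mathfrak m$ lie over them. $\square$

There can be exceptional points. Let $c=0$ and let $x,y$ act on $k[z]/(z^p)$ as in Lemma 1.1, with $s z^i=(-1)^iz^i$. This is a simple $H_0$-module of dimension $p$; if $\mathfrak m_0$ is the maximal ideal of $Z$ that kills it, then $D_0=H_0/\mathfrak m_0H_0$ is not $\mathrm{Mat}_{2p}(k)$.

**What changes in general.** Let $\{\pm1\}^2$ act on $k^2\oplus k^2$. The corresponding algebra is $H_c\otimes H_{c'}$, its center is the tensor product of the centers, and its fibers are the $D\otimes D'$. With $c=0$ the fibers over $\{\mathfrak m_0\}\times\mathrm{Maxspec}$ are all different from $\mathrm{Mat}_{4p^2}(k)$, since they have the smaller simple modules. So "all but finitely many fibers are matrix algebras over $k$" is false in general. Still, along this positive-dimensional set the fiber is, with finitely many exceptions,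 $\mathrm{Mat}_{2p}(D_0)$: a matrix algebra over a fiber for a *smaller group*. We want to prove that this is what always happens, for groups where no formulas such as (1.1) are available.

## 2. Symplectic reflection algebras and the two theorems

Let $(V,\omega)$ be a symplectic $k$-space of dimension $2n$ and $\Gamma\subset\mathrm{Sp}(V)$ a finite subgroup with $p\nmid|\Gamma|$.

**Definition.** A *symplectic reflection* is an element $s\in\Gamma$ with $\dim\mathrm{im}(1-s)=2$; $S$ is the set of these. For $s\in S$, $\omega_s$ is the skew form on $V$ that agrees with $\omega$ on $\mathrm{im}(1-s)$ and has radical $\ker(1-s)$. For a $\Gamma$-invariant $\mathbf c:S\to k$, the *symplectic reflection algebra* $H=H(V,\Gamma)=H_{1,\mathbf c}(V,\omega,\Gamma)$ is the quotient of $T(V)*\Gamma$ by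
$$xy-yx=\kappa(x,y),\qquad \kappa(x,y)=\omega(x,y)-2\sum_{s\in S}\mathbf c(s)\,\omega_s(x,y)\,s\in k\Gamma\qquad(x,y\in V).$$
Its center is $Z=Z(H)$. A *factor* of $H$ is an algebra $H/\mathfrak mH$, $\mathfrak m\in\mathrm{Maxspec}\,Z$.

For $V=k^2$ and $\Gamma=\{\pm1\}$, $s=-1$ is a symplectic reflection, $\omega_s=\omega$, and we get $H_c$. For $V=k^2\oplus k^2$ and $s=(-1,1)$, $\omega_s$ is $\omega$ on the first plane and has the second as radical.

*Linear algebra.* For a subgroup $G\subset\Gamma$ put $V_G=(V^G)^\perp$. If $v\in V^G$ then $\omega(v,gu-u)=0$; so the kernel $\sum_g\mathrm{im}(g-1)$ of the averaging projection $V\to V^G$ lies in $(V^G)^\perp$. Its dimension is $\dim V-\dim V^G$, so it equals $V_G$. Thus $V=V^G\oplus V_G$ is an orthogonal sum of symplectic spaces. For $G=\langle\gamma\rangle$, $\gamma\neq1$: $\mathrm{im}(\gamma-1)=\ker(\gamma-1)^\perp$ is a nonzero symplectic space, so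
$$\dim\mathrm{im}(\gamma-1)\ge2 .\tag{2.1}$$

Put $P=S(V)$ and $X=V^*=\mathrm{Spec}\,P$, with $(\gamma x)(v)=x(\gamma^{-1}v)$. Via $\omega$, $X\cong V$ as $\Gamma$-spaces.

**Definition.** A subgroup $G=\Gamma_b$, the stabilizer of some $b\in X$, is called *parabolic*. It acts faithfully on $V_G$, and $S\cap G$ is its set of symplectic reflections there. Put $H_G=H_{1,\mathbf c|_{S\cap G}}(V_G,\omega|,G)$. For a finite-dimensional algebra $B$ put
$$\mathrm{Ind}_G^\Gamma(B)=\mathrm{Mat}_{[\Gamma:G]\,p^{\frac12\dim V^G}}(B).$$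

For $\Gamma=\{\pm1\}^2$ on $k^2\oplus k^2$ the parabolic subgroups are $1$, $\{\pm1\}\times1$, $1\times\{\pm1\}$ and $\Gamma$; the subgroup generated by $(-1,-1)$ is not parabolic. For $\Gamma=\{\pm1\}$ on $k^2$ and $G=1$: $V_G=0$, $H_G=k$, and $\mathrm{Ind}_1^\Gamma(k)=\mathrm{Mat}_{2p}(k)$, the generic fiber of Section 1.

Question F of Kenneth A. Brown and Kanokporn Changtong, "Symplectic reflection algebras in positive characteristic", arXiv:0709.2338 (2007), asks, for $\Gamma$ generated by $S$: are there only finitely many isomorphism classes (as $k$-algebras) of factors $H/\mathfrak mH$? We use one known fact stated there (Etingof): for $\Gamma=\langle S\rangle$, $H$ is a finite module over $Z(H)$, which is an affine $k$-algebra. We do *not* assume $\Gamma=\langle S\rangle$ below, because the proof is an induction through stabilizers.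

**Theorem 2.1.** $H$ has only finitely many isomorphism classes of factors.

**Theorem 2.2.**

(a) If $V\ne0$, all but finitely many $\mathfrak m\in\mathrm{Maxspec}\,Z$ satisfy $H/\mathfrak mH\cong\mathrm{Ind}_G^\Gamma(B)$ with $G=\Gamma_b$, $b\neq0$ (so $\dim V_G<\dim V$), and $B$ a factor of $H_G$.

(b) Conversely, for every parabolic $G$ and every factor $B$ of $H_G$, $\mathrm{Ind}_G^\Gamma(B)$ is isomorphic to a factor of $H$.

(c) For each parabolic $G$ let $\mathcal E_G$ be the finite set of exceptional maximal ideals in (a) for $(V_G,G)$ (if $V_G=0$, then $H_G=k$ and $\mathcal E_G=\{0\}$). The factors of $H$ are, up to isomorphism, exactly the $\mathrm{Ind}_G^\Gamma(H_G/\mathfrak m''H_G)$ with $G$ parabolic and $\mathfrak m''\in\mathcal E_G$.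

(d) $H$ has PI-degree $p^n|\Gamma|$.

## 3. Constancy of the fiber is a constructible condition

The first thing to try is soft: $H$ is finite over $Z$, so $\mathrm{Spec}\,Z$ is a finite union of locally closed pieces over which $H$ is free, and on each piece the dimension of the fiber is constant. This stops at once, because a family of algebras of fixed dimension can have moduli. Let $D_q=k\langle x,y\rangle/(x^2,y^2,xy-qyx)$, $q\in k^*$, of dimension $4$. Its radical is $J=(x,y)$, $J^2$ is a line, and multiplication gives a bilinear form on $J/J^2$, defined up to a scalar, with matrix $N=\begin{pmatrix}0&q\\1&0\end{pmatrix}$. The conjugacy class of $(N^{T})^{-1}N$ does not change under a base change or rescaling of the form, and its eigenvalues are $q,q^{-1}$. So $D_q\cong D_{q'}$ forces $q'=q^{\pm1}$, and there are infinitely many types. Finiteness must use $H$.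

What the soft argument does give is that each type occupies a constructible set. Recall that a constructible set is a finite union of locally closed sets. In a scheme of finite type over $k$, a nonempty constructible set contains a closed point, and a constructible set contains the generic points of the irreducible components of its closure.

**Lemma 3.1.** Let $Z$ be an affine commutative $k$-algebra, $\mathcal H$ a $Z$-algebra that is finite as a $Z$-module, $B$ a finite-dimensional $k$-algebra. Let $C_B$ be the set of $y\in\mathrm{Spec}\,Z$ with $\mathcal H\otimes_Z\overline{k(y)}\cong B\otimes_k\overline{k(y)}$, where $k(y)$ is the residue field.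

(i) $C_B$ is constructible.

(ii) For an algebraically closed field $L\supset k$ and a $k$-homomorphism $\chi:Z\to L$ lying over $y$: $y\in C_B\iff\mathcal H\otimes_{Z,\chi}L\cong B\otimes_kL$.

(iii) If $B_1,\dots,B_r$ represent all factors of $\mathcal H$ at maximal ideals of $Z$, then for every such $\chi:Z\to L$ there is an $i$ with $\mathcal H\otimes_{Z,\chi}L\cong B_i\otimes_kL$.

**Proof.** By generic freeness and Noetherian induction, $\mathrm{Spec}\,Z$ is a finite disjoint union of reduced locally closed affine pieces over which $\mathcal H$ is free. Let $T$ be a piece where the rank is $d$. A basis gives a morphism $T\to\mathrm{Alg}_d$ to the scheme of structure constants of $d$-dimensional algebras. If $\dim B\neq d$, then $C_B\cap T=\emptyset$. If $\dim B=d$, let $O_B\subset\mathrm{Alg}_d$ be the $GL_d$-orbit of $B$, a locally closed reduced subscheme.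

We claim $O_B(L)=GL_d(L)\cdot B$ for every algebraically closed $L\supset k$. The orbit map $GL_d\to O_B$ hits all closed points; its image is constructible, so it is surjective. Hence its fiber over an $L$-point is a nonempty $L$-scheme of finite type, which has an $L$-point. So an $L$-point of $T$ over $y$ has fiber algebra isomorphic to $B\otimes L$ if and only if the image of $y$ in $\mathrm{Alg}_d$ lies in $O_B$. This depends only on $y$, which is (ii), and $C_B\cap T$ is the preimage of $O_B$, which is (i). For (iii), $\bigcup_iC_{B_i}$ is constructible and contains all closed points, so its complement is empty. $\square$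

**Plan.** By this lemma it suffices to control generic points of positive-dimensional closed subsets $Y\subset\mathrm{Spec}\,Z$. In Section 1 the surface (1.1) is asymptotic to the cone $AB=C^2$, the quotient of a plane by $\{\pm1\}$, and away from the vertex of that cone everything looks like a Weyl algebra. In general a positive-dimensional $Y$ has points at infinity, and these should be nonzero points of the cone $X/\Gamma$. Three things are needed: a center that is large enough to make sense of this (Section 5), a local description of $H$ near a point $b\neq0$ at infinity (Sections 6–10), and the passage from infinity back to the generic point of $Y$ (Sections 11–12).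

## 4. A PBW basis and the Rees algebra

Let $\mathbf H$ be the $k[t]$-algebra $T(V)*\Gamma[t]/([v,w]=t\kappa(v,w))$, graded by $\deg V=1$, $\deg t=2$, $\deg\Gamma=0$. Let $v_1,\dots,v_{2n}$ be a basis of $V$.

**Lemma 4.1 (PBW).** $\mathbf H$ is $k[t]$-free on the $v^\alpha\gamma$, with $v^\alpha$ the ordered monomials and $\gamma\in\Gamma$.

**Proof.** We use Bergman's diamond lemma with the rules $v_jv_i\to v_iv_j+t\kappa_{ji}$ ($j>i$, $\kappa_{ji}=\kappa(v_j,v_i)$), $\gamma v\to\gamma(v)\gamma$, and multiplication in $\Gamma$. The overlap $\gamma v_jv_i$ resolves if $\gamma\kappa(v,w)\gamma^{-1}=\kappa(\gamma v,\gamma w)$, which holds since $\omega_{\gamma s\gamma^{-1}}(\gamma v,\gamma w)=\omega_s(v,w)$ and $\mathbf c$ is invariant. The overlaps $\gamma\gamma'v$ and $\gamma\gamma'\gamma''$ are clear. For $v_lv_jv_i$, $l>j>i$, the two reductions give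
$$v_iv_jv_l+t\kappa_{ji}v_l+tv_j\kappa_{li}+t\kappa_{lj}v_i\quad\text{and}\quad v_iv_jv_l+tv_i\kappa_{lj}+t\kappa_{li}v_j+tv_l\kappa_{ji},$$
with difference $t([\kappa_{ji},v_l]+[\kappa_{il},v_j]+[\kappa_{lj},v_i])$. So we need $\sum_{cyc}[\kappa(x,y),z]=0$. Since $[s,z]=(s(z)-z)s$, this follows if $\sum_{cyc}\omega_s(x,y)(s(z)-z)=0$ for each $s$. This expression is trilinear and alternating, and it vanishes if one argument lies in $\ker(1-s)$ (all three terms vanish). So it factors through the $2$-dimensional space $V/\ker(1-s)$, where an alternating trilinear map is $0$. $\square$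

**Finiteness over the center for all $\Gamma$.** Let $\Gamma_0=\langle S\rangle\trianglelefteq\Gamma$, $H_0=H(V,\Gamma_0)$, $Z_0=Z(H_0)$. By PBW, $H=\bigoplus_{\gamma\in\Gamma/\Gamma_0}H_0\gamma$. The group $\Gamma$ acts on $H_0$ by conjugation, and $Z_0^\Gamma$ is central in $H$. Since $Z_0$ is affine (Etingof), $Z_0^\Gamma$ is affine and $Z_0$ is finite over it. So $H$ is a finite $Z_0^\Gamma$-module, hence so is its submodule $Z$. Therefore $Z$ is affine and $H$ is a finite $Z$-module.

**The Rees algebra.** Filter $H=\mathbf H/(t-1)$ by $F_\bullet$ with $V$ in degree $1$ and $\Gamma$ in degree $0$. By PBW, $F_i$ has basis the $v^\alpha\gamma$ with $|\alpha|\le i$, and $\mathrm{gr}\,H=P*\Gamma=\mathbf H/t\mathbf H$. Put $\mathbf H^h=\mathbf H\otimes_{k[t]}k[h]$ with $h^2=t$. The map $v\mapsto vh$ gives an isomorphism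
$$\mathbf H^h\cong R(H)=\bigoplus_iF_ih^i\subset H[h]$$
(basis elements $h^lv^\alpha\gamma$ go to $h^{l+|\alpha|}v^\alpha\gamma$). So $\mathbf H^h/h=P*\Gamma$ and $\mathbf H^h[h^{-1}]=H[h^{\pm1}]$. An element $\sum a_ih^i$ of $R(H)$ is central if and only if all $a_i$ are. So the center of $\mathbf H^h$ is $\mathbf Z:=R(Z)$, where $Z$ has the induced filtration; $\mathbf Z/h=\mathrm{gr}\,Z$ and $\mathbf Z[h^{-1}]=Z[h^{\pm1}]$.

Write $\sigma(a)\in\mathrm{gr}\,H$ for the symbol of $a\in H$. For central $z$, $\sigma(z)$ commutes with $v$ and $\gamma$, so it is central in $P*\Gamma$. If $\sum f_\gamma\gamma$ is central in $P*\Gamma$, then $f_\gamma(\gamma(v)-v)=0$ for all $v$, so $f_\gamma=0$ for $\gamma\neq1$. Hence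
$$\mathrm{gr}\,Z\subset Z(P*\Gamma)=P^\Gamma,\qquad F_0Z=k .\tag{4.1}$$
For $\{\pm1\}$ on $k^2$, the symbols of $A,B,C$ are $x^{2p},y^{2p},x^py^p$.

## 5. Every invariant has a power that is a central symbol

**Proposition 5.1.** $\mathbf Z$ is an affine $k$-algebra, $\mathbf H^h$ is a finite $\mathbf Z$-module, and $P*\Gamma$ is finite over $\mathrm{gr}\,Z$.

We know that $H$ is finite over $Z$. The point is to compare filtrations: we need enough central elements with prescribed leading terms. The idea is to take an invariant $f$, lift it to $\tilde f\in H$, and take the determinant of multiplication by $\tilde f$. It is central, and an estimate of eigenvalues shows that its symbol is $f^d$.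

If $V=0$, then $\Gamma=1$, $H=k$ and all is trivial. Let $V\neq0$.

**Step 1: $H$ is prime, and the degree becomes a norm.** This step sets up linear algebra over a valued field. Let $E=\mathrm{Frac}\,P$. The ring $E*\Gamma$ is simple: in a nonzero ideal take $\tau=\sum a_\gamma\gamma$ of minimal support, with $1$ in the support; then $a\tau-\tau a$ has smaller support for $a\in E$, so it is $0$, so $a_\gamma(a-\gamma(a))=0$ for all $a$, so $\tau=a_1$ is a unit. As $E*\Gamma$ is the localization of $P*\Gamma$ at the central regular set $P^\Gamma\setminus0$, $P*\Gamma$ is prime. If $aHb=0$ with $a,b\neq0$, then for every $c\in H$ the product $\sigma(a)\sigma(c)\sigma(b)$ is the class of $acb$ in degree $\deg a+\deg c+\deg b$, so it is $0$. This gives $\sigma(a)(P*\Gamma)\sigma(b)=0$, which is impossible. So $H$ is prime, $Z$ is a domain and $H$ is $Z$-torsion-free.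

Put $\mathcal F=\mathrm{Frac}\,Z$ and $Q=H\otimes_Z\mathcal F$. This ring is prime and finite-dimensional over $\mathcal F$, with center $\mathcal F$, so it is central simple over $\mathcal F$. Let $\dim_{\mathcal F}Q=d=\ell^2$.

For $0\ne z\in Z$ the symbol $\sigma(z)\in P^\Gamma$ is regular in $P*\Gamma$, so $\deg(za)=\deg z+\deg a$ for $a\in H$. Hence $\deg(a/z)=\deg a-\deg z$ is well defined on $Q$, and $-\deg$ is a discrete valuation on $\mathcal F$. It is nontrivial: $Z$ is infinite-dimensional (as $H$ is) and $F_0Z=k$. With $|f|=2^{\deg f}$ on $\mathcal F$ and $\|q\|=2^{\deg q}$ on $Q$, $\|\cdot\|$ is a submultiplicative nonarchimedean $\mathcal F$-norm, and $\|1\|=1$.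

**Step 2: integrality of coefficients.** The next lemma is used to show that $Z$ is integrally closed. It is here that (2.1) enters.

**Lemma 5.2.** If $\tau=\sum a_\gamma\gamma\in E*\Gamma$, acting on $E$, satisfies $\tau(P)\subset P$, then all $a_\gamma\in P$.

**Proof.** Replacing $\tau$ by $\tau\gamma^{-1}$, it suffices to treat $a_1$. For $v_\gamma\in V$ ($\gamma\ne1$) let
$$w=\prod_{\gamma\neq1}\big(\gamma(v_\gamma)\otimes1-1\otimes v_\gamma\big)=\sum_ix_i\otimes y_i\in P\otimes P .$$
The ring homomorphism $m_\gamma:x\otimes y\mapsto x\gamma(y)$ kills $w$ if $\gamma\neq1$, and $m_1(w)=\prod_{\gamma\ne1}(\gamma(v_\gamma)-v_\gamma)$. So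
$$P\ni\sum_ix_i\tau(y_i)=\sum_\gamma a_\gamma m_\gamma(w)=a_1\prod_{\gamma\neq1}(\gamma(v_\gamma)-v_\gamma).$$
If a prime $\pi$ of $P$ divided the denominator of $a_1$, it would divide this product for all choices of the $v_\gamma$. But the linear forms divisible by $\pi$ lie on one line, and $\dim\mathrm{im}(\gamma-1)\ge2$. So we can choose each $v_\gamma$ with $\pi\nmid\gamma(v_\gamma)-v_\gamma$, a contradiction. $\square$

**Step 3: $Z$ is normal.** This will put a determinant into $Z$.

**Lemma 5.3.** $Z$ is integrally closed in $\mathcal F$.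

**Proof.** Let $a=y/z\in\mathcal F$ be integral over $Z$, with $y,z\in Z$. Put $T=H[a]$; then $T\subset z^{-l}H$ for some $l$. Filter $T$ by $\deg$; degrees on $T\setminus0$ are $\ge-l\deg z$. Let $\zeta=\sigma(z)$ and $\bar T=\mathrm{gr}\,T\supset\mathrm{gr}\,H=P*\Gamma$. As $\deg(zq)=\deg z+\deg q$ on $Q$, $\zeta$ is central and regular in $\bar T$, and $\zeta^l\bar T\subset\mathrm{gr}\,H$. So, as rings,
$$P*\Gamma\subset\bar T\subset\zeta^{-l}(P*\Gamma)\subset E*\Gamma .$$
Let $D=\bar T\cdot P\subset E$ be the span of the $\tau(f)$, $\tau\in\bar T$, $f\in P$. Then $P\subset D\subset\zeta^{-l}P$, $\bar TD=D$, and $D$ is a $\Gamma$-stable finitely generated fractional ideal. Let $\tilde D=\bigcap_{\mathrm{ht}\,\mathfrak P=1}D_{\mathfrak P}$. As $P$ is a UFD, $\tilde D=\delta^{-1}P$ for some $\delta$.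

We claim that $\bar T\tilde D\subset\tilde D$. Let $\mathfrak p$ be a height one prime of $P^\Gamma$. The ring $P_{\mathfrak p}$ is a semilocal Dedekind domain whose maximal ideals come from the primes of $P$ over $\mathfrak p$; these have height one, and every height one prime of $P$ lies over a height one prime of $P^\Gamma$ (going-down for the normal domain $P^\Gamma$). So $D_{\mathfrak p}=\bigcap_{\mathfrak P\mid\mathfrak p}D_{\mathfrak P}$ and $\tilde D=\bigcap_{\mathfrak p}D_{\mathfrak p}$. Elements of $E*\Gamma$ act $E^\Gamma$-linearly, so $\bar TD_{\mathfrak p}\subset D_{\mathfrak p}$, and the claim follows.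

From $\Gamma\tilde D=\tilde D$ we get $\gamma(\delta)=\chi(\gamma)\delta$ with $\chi(\gamma)\in k^*$. For $\tau=\sum a_\gamma\gamma\in\bar T$ the element $\delta\tau\delta^{-1}=\sum\chi(\gamma)^{-1}a_\gamma\gamma$ maps $P$ to $P$. By Lemma 5.2 all $a_\gamma\in P$. Hence $\mathrm{gr}\,T=\mathrm{gr}\,H$. So $T$ has no nonzero elements of negative degree, and by induction on the degree $T=H$. Thus $a\in H\cap\mathcal F=Z$. $\square$

**Step 4: norms and eigenvalues.** This step relates the size of the powers of an operator to its eigenvalues. Let $\hat{\mathcal F}$ be the completion of $\mathcal F$ and $\hat Q=\hat{\mathcal F}\otimes_{\mathcal F}Q$, central simple over $\hat{\mathcal F}$. In terms of an $\mathcal F$-basis of $Q$, $\|\cdot\|$ is bounded by a multiple of the max norm, so it extends by continuity to a submultiplicative seminorm on $\hat Q$. Its null space is a two-sided ideal not containing $1$, hence $0$. So $\|\cdot\|$ is a norm on a finite-dimensional space over a complete nontrivially valued field, and it is equivalent to the max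 norm of any basis. Let $\Omega$ be an algebraic closure of $\hat{\mathcal F}$ with the extended absolute value. For a linear operator $T$ on $\hat Q$ with operator norm $\|T\|$, and $\rho>0$:

(1) *If $\|T\|\le\rho$, all eigenvalues $\lambda\in\Omega$ of $T$ satisfy $|\lambda|\le\rho$.* The matrix entries of $T^j$ are at most $\mathrm{const}\cdot\rho^j$. If $Tx=\lambda x$ with $0\neq x\in\Omega^d$, then $|\lambda|^j\le\mathrm{const}\cdot\rho^j$ for all $j$.

(2) *If all eigenvalues satisfy $|\lambda|\le\rho$, then $\|T^j\|\le\mathrm{const}\cdot\rho^j$ for all $j$.* Over $\Omega$, $T$ is conjugate to an upper triangular matrix. Conjugating by $\mathrm{diag}(1,\varepsilon,\varepsilon^2,\dots)$ multiplies the $(i,j)$ entry by $\varepsilon^{j-i}$; for $|\varepsilon|$ small, all entries have absolute value $\le\rho$. Then the $j$-th power has entries of absolute value $\le\rho^j$.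

**Step 5: the determinant.** We show that $f^d\in\mathrm{gr}\,Z$ for every homogeneous $0\neq f\in P^\Gamma$ of degree $m>0$. Let $\tilde f\in F_mH$ lift $f$, and let $\mu_1,\dots,\mu_\ell$ be its eigenvalues in $\hat Q\otimes\Omega\cong\mathrm{Mat}_\ell(\Omega)$. Left multiplication $L_{\tilde f}$ has the eigenvalues $\mu_i$, each $\ell$ times, and $\mathrm{ad}\,\tilde f$ has the eigenvalues $\mu_i-\mu_j$.

We have $\|L_{\tilde f}\|\le2^m$, so $|\mu_i|\le2^m$ by (1). If all $|\mu_i|\le\rho<2^m$ for some $\rho>0$, then (2) gives $\|\tilde f^j\|\le\mathrm{const}\cdot\rho^j$, but $\|\tilde f^j\|=2^{mj}$ because $f^j\neq0$. So $\max|\mu_i|=2^m$. As $f$ is central in $\mathrm{gr}\,H$, $\mathrm{ad}\,\tilde f$ maps $F_iH$ to $F_{i+m-1}H$, so $\|\mathrm{ad}\,\tilde f\|\le2^{m-1}$ on $Q$ and on $\hat Q$. By (1), $|\mu_i-\mu_j|\le2^{m-1}$. Hence all $|\mu_i|=2^m$.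

Let $\nu=\det(L_{\tilde f}|Q)=\prod_j\mu_j^\ell\in\mathcal F$. As $H$ is a finite $Z$-module, $\tilde f$ is integral over $Z$, hence so are the $\mu_i$ and $\nu$. By Lemma 5.3, $\nu\in Z$; and $\deg\nu=m\ell^2=md$. Put $g=\tilde f^d-\nu$. The eigenvalues of $L_g$ are
$$\mu_i^d-\prod_j\mu_j^\ell=\mu_i^d\Big(1-\prod_j(\mu_j/\mu_i)^\ell\Big),\qquad|\mu_j/\mu_i-1|\le\tfrac12,$$
so they have absolute value $\le2^{md-1}$, and by (2) $\|g^j\|\le\mathrm{const}\cdot2^{(md-1)j}$. If $\sigma(\nu)\neq f^d$, then $\sigma(g)=f^d-\sigma(\nu)$ is a nonzero element of the domain $P^\Gamma$ of degree $md$, so $\|g^j\|=2^{mdj}$, a contradiction. So $f^d=\sigma(\nu)\in\mathrm{gr}\,Z$.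

**Step 6: conclusion.** It remains to deduce finiteness from many central symbols. Let $f_1,\dots,f_a$ be homogeneous generators of $P^\Gamma$ of positive degree and $z_i\in Z$ with $\sigma(z_i)=f_i^d$. The ring $P*\Gamma$ is finite over $k[f_1^d,\dots,f_a^d]\subset\mathrm{gr}\,Z$. So $\mathbf H^h/(h,z_ih^{d\deg f_i})$ is finite-dimensional. By the graded Nakayama lemma $\mathbf H^h$ is finite over $k[h,z_ih^{d\deg f_i}]\subset\mathbf Z$, and so is its submodule $\mathbf Z$. This proves Proposition 5.1. $\square$

## 6. Completing at an orbit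

For $b\in X$ let $\mathfrak m_{\Gamma b}\subset P$ be the ideal of functions vanishing on the orbit and $I_b=\mathfrak m_{\Gamma b}*\Gamma\subset P*\Gamma$. Let $\mathbf I_b\subset\mathbf H$ and $\mathbf I_b^h\subset\mathbf H^h$ be its preimages, and
$$\hat{\mathbf H}_b=\varprojlim\mathbf H/\mathbf I_b^N,\qquad\hat{\mathbf H}_b^h=\varprojlim\mathbf H^h/(\mathbf I_b^h)^N .$$
As $\mathbf I^h_b=\mathbf I_b\oplus h\mathbf H$ and $h^2=t\in\mathbf I_b$, we have $(\mathbf I_b^h)^2\subset\mathbf I_b\mathbf H^h$. So $(\mathbf I_b^h)^{2N}\subset\mathbf I_b^N\mathbf H^h\subset(\mathbf I_b^h)^N$ and $\hat{\mathbf H}_b^h=\hat{\mathbf H}_b\otimes_{k[t]}k[h]$.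

**Lemma 6.1.** Let $b\in X$ and $\mathfrak n=\mathbf I_b^h\cap\mathbf Z$. Then $\mathfrak n$ is a maximal ideal. If $\hat{\mathbf Z}$ is the $\mathfrak n$-adic completion of $\mathbf Z$, then $\hat{\mathbf H}_b^h=\mathbf H^h\otimes_{\mathbf Z}\hat{\mathbf Z}$, with center $\hat{\mathbf Z}$. Every maximal ideal $\mathfrak n\ni h$ of $\mathbf Z$ is of this form for a unique orbit $\Gamma b$.

**Proof.** *Maximality and existence.* The ideal $\mathfrak n$ contains $h$, and its image in $\mathbf Z/h=\mathrm{gr}\,Z\subset P^\Gamma$ is $\{f\in\mathrm{gr}\,Z:f(b)=0\}$. So $\mathfrak n$ is maximal, and it is the ideal lying under the point $\Gamma b$ of $\mathrm{Spec}\,P^\Gamma$. Since $P^\Gamma$ is finite over $\mathrm{gr}\,Z$ (Proposition 5.1), every maximal $\mathfrak n\ni h$ lies under some orbit.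

*The center.* Let $\Lambda=\mathbf H^h\otimes_{\mathbf Z}\hat{\mathbf Z}$. If $x_i$ are finitely many algebra generators of $\mathbf H^h$, then $\mathbf Z$ is the kernel of the $\mathbf Z$-linear map $a\mapsto([a,x_i])_i$. By flatness of $\hat{\mathbf Z}$ over the Noetherian ring $\mathbf Z$, $Z(\Lambda)=\hat{\mathbf Z}$, a local ring.

*Uniqueness of the orbit.* Suppose several orbits lie over $\mathfrak n$. Then the completion of $P^\Gamma$ at $\mathfrak n$ is a product over these orbits, so $\Lambda/h\Lambda$, the completion of $P*\Gamma$, contains a nontrivial central idempotent $\bar e$. As $\Lambda$ is finite over the complete local Noetherian ring $\hat{\mathbf Z}$, it is $h$-adically complete, and $\bar e$ lifts to an idempotent $e\in\Lambda$. Since $\bar e$ is central, $(1-e)\Lambda e\subset h\Lambda$, so $(1-e)\Lambda e=h(1-e)\Lambda e$, and this finite $\hat{\mathbf Z}$-module is $0$ by Nakayama. Likewise $e\Lambda(1-e)=0$. So $e$ is central, $e\in\hat{\mathbf Z}$, and $e\in\{0,1\}$ because $\hat{\mathbf Z}$ is local. This contradicts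 the choice of $\bar e$.

*Comparison of topologies.* So only the points of $\Gamma b$ lie over $\mathfrak n$, and $\mathfrak m_{\Gamma b}^l\subset\mathfrak nP$ for some $l$. Hence $I_b^l\subset\mathfrak n(P*\Gamma)$ and, as $h\in\mathfrak n$, $(\mathbf I_b^h)^l\subset\mathfrak n\mathbf H^h\subset\mathbf I_b^h$. So the two completions agree. $\square$

## 7. The local model, and a class that blocks the direct construction

For $G\subset\Gamma$ let $\kappa_G(v,w)=\omega(v,w)-2\sum_{s\in S\cap G}\mathbf c(s)\omega_s(v,w)s$ and $\mathbf H'=T(V)*G[t]/([v,w]=t\kappa_G(v,w))$, the algebra $\mathbf H$ of $(V,G)$. Let $\hat{\mathbf H}'_0$ be its completion at the point $0$, i.e. with respect to $\mathbf H'_{\ge1}$ (degree $\ge1$). A monomial $t^lv^\alpha g$ with $2l+|\alpha|\ge2N$ has $l+|\alpha|\ge N$, so $\mathbf H'_{\ge2N}\subset(\mathbf H'_{\ge1})^N\subset\mathbf H'_{\ge N}$ and $\hat{\mathbf H}_0'=\varprojlim\mathbf H'/\mathbf H'_{\ge N}$.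

**Theorem 7.1.** Let $0\neq b\in X$, $G=\Gamma_b$, $r=[\Gamma:G]$. Then $\hat{\mathbf H}_b\cong\mathrm{Mat}_r(\hat{\mathbf H}'_0)$ as $k[t]$-algebras.

For $\{\pm1\}$ on $k^2$ and $b\neq0$ this says that $\hat{\mathbf H}_b$ is $\mathrm{Mat}_2$ of a completed Weyl algebra (with $t$). That matches the generic fiber $\mathrm{Mat}_{2p}(k)=\mathrm{Mat}_2(\mathrm{Mat}_p(k))$.

**The direct construction.** The factor $\mathrm{Mat}_r$ will come from an idempotent $e$ concentrated at $b$. The corner $A=e\hat{\mathbf H}_be$ is $t$-torsion-free and $t$-complete, with $A/tA=k[[v_1^\circ,\dots,v_{2n}^\circ]]*G$, where $v^\circ=v-b(v)$. The elements $\bar v=ev^\circ e$ satisfy the relations of $\mathbf H'$ up to $t^2A$. A sensible person now corrects the $\bar v$ by elements of $tA$, one power of $t$ at a time, until the relations hold exactly.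

Here is exactly where this stops. Let $G=1$, $V=\langle x,y\rangle$, $\omega(x,y)=1$, and consider the algebra $A^\sharp$ over $k[t]$ with
$$[x,y]=t+t^2x^{p-1}y^{p-1},$$
truncated by setting products of weight $\ge N=2p+3$ equal to $0$, with weights $1,1,2$ for $x,y,t$. The rewriting rule $yx\to xy-t-t^2x^{p-1}y^{p-1}$ terminates in the truncation, since its last term has larger weight. It has no overlaps with itself and respects the truncation. So the $t^lx^iy^j$ of weight $<N$ form a basis of $A^\sharp$. Suppose $f,g\in A^\sharp$ and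
$$[x+tf,\,y+tg]=[x,y]+t[x,g]+t[f,y]+t^2[f,g]$$
were equal to $t$. Look at the coefficient of $t^2x^{p-1}y^{p-1}$, which has weight $2p+2<N$. From $[x,y]$ it is $1$. We have $[x,x^iy^j]\in t\,jx^iy^{j-1}+t^2A^\sharp$, so the coefficient of $t\,x^{p-1}y^{p-1}$ in $[x,g]$ comes only from the monomial $x^{p-1}y^p$ of $g$ and carries the factor $p=0$. The same holds for $[f,y]$. Finally $t^2[f,g]\in t^3A^\sharp$. So the total coefficient is $1$, not $0$. In other words, the $2$-form $x^{p-1}y^{p-1}dx\wedge dy$ is closed but not exact in characteristic $p$, and successive correction cannot remove it.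

So there are algebras that look like $A$ to first order but are not the model, by an isomorphism that is the identity modulo $t$. Nothing *local at one point $b$* excludes them.

**The way around.** Look at all points $b$ with the same stabilizer at once. Let $X^G$ be the fixed space and
$$U^\circ=\{x\in X^G:\Gamma_x=G\}\ni b,$$
open in $X^G\neq0$. The complement of $U^\circ$ is the union of the subspaces $X^{\langle G,\gamma\rangle}$, $\gamma\in\Gamma\setminus G$. They are proper (they miss $b$), and both they and $X^G$ are symplectic for the form transported to $X\cong V$. Hence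
$$\text{the complement of }U^\circ\text{ in }X^G\text{ has codimension}\ge2 .\tag{7.1}$$
An obstruction to modeling $\hat{\mathbf H}_b$ should be a regular function of $b\in U^\circ$, and by (7.1) it extends to a polynomial on $X^G$. On the other hand $\mathbf H$ has the scaling symmetry $v\mapsto\lambda v$, $t\mapsto\lambda^2t$, which sends $b$ to $\lambda^{-1}b$ and multiplies an obstruction by a positive power of $\lambda$. (In the example, $t^2x^{p-1}y^{p-1}$ has weight $2p+2$ against weight $2$ of $[x,y]$, so the coefficient is multiplied by $\lambda^{2p}$.) So the obstruction is a polynomial on $X^G$ that is homogeneous of *negative* degree. It is zero. Sections 8–10 make this precise.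

## 8. Local algebras and framings over an open set

Fix $G$. Let $R=k[O]$, with $u:O\to U^\circ$ the inclusion either of a nonempty affine open subset or of a point. Put $\mathbf H_R=R\otimes\mathbf H$ and $P_R=R\otimes P=k[O\times X]$. Let $\mathfrak a_\gamma\subset P_R$ ($\gamma\in\Gamma/G$) be the ideal of the graph of $\gamma u$. These graphs are closed and pairwise disjoint, since $\Gamma_{u(o)}=G$; so the $\mathfrak a_\gamma$ are pairwise comaximal. Put $\mathfrak a=\bigcap\mathfrak a_\gamma$ and let $\mathbf I\ni t$ be the preimage of $\mathfrak a*\Gamma$ in $\mathbf H_R$. For $v\in V$ let $u(v)\in R$ be the function $o\mapsto u(o)(v)$ and $v^\circ=v-u(v)$. Then $\mathfrak a_1=(v^\circ:v\in V)$, and $gv^\circ g^{-1}=(gv)^\circ$ for $g\in G$, because $u(gv)=u(v)$.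

**Step 1: completion.** We complete along the orbit of $u$ and check that nothing is lost in the $t$-direction. Let $\hat{\mathbf H}_R=\varprojlim_N\mathbf H_R/\mathbf I^N$ and $\hat I_N=\ker(\hat{\mathbf H}_R\to\mathbf H_R/\mathbf I^N)$, a complete Hausdorff filtration with $\hat I_N\hat I_{N'}\subset\hat I_{N+N'}$. Let $\mathbf H_m=\mathbf H_R/t^m$ and $\hat{\mathbf H}_m$ its $\mathbf I$-adic completion. Since $t\in\mathbf I$, $\hat{\mathbf H}_R=\varprojlim_m\hat{\mathbf H}_m$.

Let $q=p^j\ge m$. For $f\in P^\Gamma$ with lift $\tilde f\in\mathbf H$ we have $\mathrm{ad}(\tilde f)\mathbf H\subset t\mathbf H$. So $\mathrm{ad}(\tilde f^q)=\mathrm{ad}(\tilde f)^q$ maps $\mathbf H$ into $t^q\mathbf H$, and $\tilde f^q$ is central in $\mathbf H_m$. Let $C\subset\mathbf H_m$ be the subring generated by $R$, $t$ and the $\tilde f_i^q$, with $f_i$ generators of $P^\Gamma$. It is central and Noetherian, and $\mathbf H_m$ is finite over it, because $P_R*\Gamma$ is finite over $R[f_i^q]$ and $t$ is nilpotent. Let $\mathfrak c=C\cap(\text{image of }\mathbf I)$.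 It contains $t$ and the $\tilde f_i^q-f_i(u)^q$, whose images in $P_R$ are $(f_i-f_i(u))^q$, with common zero set exactly the union of the graphs. So $\mathfrak a^l\subset\mathfrak cP_R$ for some $l$, and in $\mathbf H_m$ we get $\mathbf I^l\subset\mathfrak c\mathbf H_m\subset\mathbf I$. Hence on $\mathbf H_m$ and its quotients $\mathbf H_{m'}$, $m'\le m$, $\mathbf I$-adic completion is the exact functor $-\otimes_C\hat C$.

As $t$ is regular on $\mathbf H_R$, the sequences $0\to\mathbf H_{m-i}\xrightarrow{t^i}\mathbf H_m\to\mathbf H_i\to0$ are exact, and so are the completed ones. Pass to the limit. If $tx=0$ for $x=(x_m)\in\hat{\mathbf H}_R$, then $tx_m$ is the image of $x_{m-1}$ under the injection $\hat{\mathbf H}_{m-1}\to\hat{\mathbf H}_m$, so $x_{m-1}=0$ for all $m$: $\hat{\mathbf H}_R$ is $t$-torsion-free. If $x_m=0$, then for $l\ge m$, $x_l=t^my_{l-m}$ with a unique $y_{l-m}\in\hat{\mathbf H}_{l-m}$; by uniqueness these are compatible, and $x=t^my$. So $\hat{\mathbf H}_R/t^m=\hat{\mathbf H}_m$, $\hat{\mathbf H}_R$ is $t$-complete, and by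 the Chinese remainder theorem
$$\hat{\mathbf H}_R/t=\hat P_R*\Gamma,\qquad\hat P_R=\prod_{\gamma\in\Gamma/G}\hat P_\gamma,\qquad\hat P_1=R[[v_1^\circ,\dots,v_{2n}^\circ]].$$
For $R=k$, $u=b$, we have $\hat{\mathbf H}_R=\hat{\mathbf H}_b$.

**Step 2: the corner.** We cut down to the sheet through $u$. Let $\bar e\in\hat P_R$ be the idempotent of the factor $\hat P_1$; it is fixed by $G$. As $p\nmid|G|$, the maps of $G$-centralizers $\hat{\mathbf H}_{m+1}^G\to\hat{\mathbf H}_m^G$ are surjective, and their kernels have square zero. So $\bar e$ lifts successively to an idempotent $e\in\hat{\mathbf H}_R$ commuting with $G$. Put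
$$A=e\hat{\mathbf H}_Re,\qquad\bar v=ev^\circ e\in A,\qquad A_{[N]}=A\cap\hat I_N .$$
As the image of the projection $x\mapsto exe$, $A$ is $t$-torsion-free, $t$-complete, and complete for $A_{[N]}$. Since $\bar e\gamma\bar e=\bar e\,\gamma(\bar e)\gamma=0$ for $\gamma\notin G$, we have $A/tA=R[[v_i^\circ]]*G$. Write $g$ for $ge\in A$; then $g\bar vg^{-1}=\overline{gv}$. We have $te\in A_{[1]}$, and $\bar v\in A_{[1]}$, because the image of $\bar v$ in $\hat{\mathbf H}_R/\hat I_1=(P_R/\mathfrak a)*\Gamma$ is $\bar ev^\circ=0$.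

*Independence of $e$.* If $e,e'$ are two such idempotents, put $y=e'e+(1-e')(1-e)\in1+t\hat{\mathbf H}_R$. It is invertible, commutes with $G$, and $e'y=e'e=ye$. So conjugation by $y$ maps $A$ onto $A'=e'\hat{\mathbf H}_Re'$, $ge$ to $ge'$, and $\bar v$ into $\bar v'+tA'$, where $\bar v'=e'v^\circ e'$.

**Step 3: first-order commutators.** We check that the $\bar v$ satisfy the relations of $\mathbf H'$ modulo $t^2A$. We have $[e,v^\circ]\in t\hat{\mathbf H}_R$, $ev^\circ(1-e)=e[e,v^\circ]$ and $(1-e)w^\circ e=[w^\circ,e]e$. So $ev^\circ w^\circ e-\bar v\bar w=ev^\circ(1-e)\cdot(1-e)w^\circ e\in t^2A$, and $[\bar v,\bar w]\equiv e[v^\circ,w^\circ]e=t\,e\kappa(v,w)e$ mod $t^2A$. Since $ese\in tA$ for $s\notin G$,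
$$[\bar v,\bar w]\in t\kappa_G(v,w)+t^2A .\tag{8.1}$$

**Step 4: framings.** A framing is a choice of generators of $A$ that agree with the $\bar v$ modulo $t$. Let $\mathcal T=T(V)*G[t]$ with weights $V:1$, $t:2$, $G:0$, and $\mathcal T^N$ its part of weight $N$. Put $\hat{\mathcal T}_R=\prod_NR\otimes\mathcal T^N$ and $\hat{\mathcal T}_{\ge N}=\prod_{j\ge N}R\otimes\mathcal T^j$. Let $\hat{\mathcal M}\subset\hat{\mathcal T}_R$ be the $R$-module of series in the ordered monomials $t^lv^\alpha g$, and $\hat{\mathcal M}_{\ge N}=\hat{\mathcal M}\cap\hat{\mathcal T}_{\ge N}$.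

Let $V\to A$, $v\mapsto\rho(v)\in\bar v+tA\subset A_{[1]}$, be a $G$-equivariant linear map. With $\rho(g)=g$ it extends uniquely to an $R[t]$-algebra map on $R\otimes\mathcal T$. A word of weight $N$ with $a$ letters from $V$ and $c$ letters $t$ has $a+c\ge N/2$, so $R\otimes\mathcal T^N$ maps into $A_{[\lceil N/2\rceil]}$. Hence $\rho(\sum x_N)=\sum\rho(x_N)$ defines an algebra map $\rho:\hat{\mathcal T}_R\to A$ with $\rho(\hat{\mathcal T}_{\ge N})\subset A_{[\lceil N/2\rceil]}$; in particular $\ker\rho$ is closed.

**Definition.** The maps $\rho:\hat{\mathcal T}_R\to A$ so obtained are called *framings*. They correspond to the equivariant linear maps $V\to A$ with $\rho(v)\in\bar v+tA$. The standard framing $\rho_0$ has $\rho_0(v)=\bar v$.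

For example, the corrections $x+tf$, $y+tg$ in Section 7 are what a change of framing looks like.

**(F1)** *For each framing, $\rho|_{\hat{\mathcal M}}:\hat{\mathcal M}\to A$ is bijective, and $\rho(t\hat{\mathcal T}_R)=tA$.* We have $\hat{\mathcal M}=\hat{\mathcal M}_0[[t]]$ with $\hat{\mathcal M}_0=\prod Rv^\alpha g$. The map $\rho|_{\hat{\mathcal M}}$ is $R[t]$-linear, and modulo $t$ it is the bijection $\hat{\mathcal M}_0\to R[[v_i^\circ]]*G$, $v^\alpha g\mapsto(v^\circ)^\alpha g$ (also for infinite series, since $\hat{\mathbf H}_R\to\hat P_R*\Gamma$ is continuous). Since $\hat{\mathcal M}$ and $A$ are $t$-complete and $t$-torsion-free, $\rho|_{\hat{\mathcal M}}$ is bijective. So $\rho$ is surjective and $\rho(t\hat{\mathcal T}_R)=t\rho(\hat{\mathcal T}_R)=tA$.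

**Step 5: straightening.** We transport the weight filtration to $A$. By (8.1) and (F1) choose $x_{ij}\in\kappa_G(v_i,v_j)+t\hat{\mathcal T}_R$ with $[v_i,v_j]-tx_{ij}\in\ker\rho_0$; note $tx_{ij}\in t\kappa_G(v_i,v_j)+\hat{\mathcal T}_{\ge4}$. Take a monomial $t^lv_{i_1}\cdots v_{i_a}g$ of weight $N$ that is not ordered. Modulo $\ker\rho_0$ it equals the monomial with two adjacent letters exchanged (fewer inversions), plus a term with $t\kappa_G$ in place of these letters (weight $N$, fewer letters, after moving group elements to the right), plus an element of $\hat{\mathcal T}_{\ge N+1}$. By induction on ($a$, number of inversions), every $x\in\hat{\mathcal T}_{\ge N}$ is congruent modulo $\ker\rho_0$ to an element of $\hat{\mathcal M}\cap(R\otimes\mathcal T^N)$ plus an element of $\hat{\mathcal T}_{\ge N+1}$. Iterating, and using that $\ker\rho_0$ is closed, $\hat{\mathcal T}_{\ge N}\subset\hat{\mathcal M}_{\ge N}+\ker\rho_0$. Hence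
$$A^{(N)}:=\rho_0(\hat{\mathcal T}_{\ge N})=\rho_0(\hat{\mathcal M}_{\ge N})$$
is a two-sided ideal (as $\rho_0$ is surjective), $A^{(N)}A^{(N')}\subset A^{(N+N')}$, $A=\varprojlim A/A^{(N)}$, and $A_N:=A/A^{(N)}$ is $R$-free on the monomials $t^l\bar v^\alpha g$ of weight $<N$.

**Step 6: comparing framings.** We show that any two framings differ by an automorphism of the free algebra and define the same filtration.

**(F2)** *If $\rho,\rho'$ are framings, then $\rho'=\rho\circ\hat\phi$, where $\hat\phi$ is a continuous $R[t]$-automorphism of $\hat{\mathcal T}_R$ fixing $G$, with $\hat\phi(v)-v\in t\hat{\mathcal T}_R$ and $\hat\phi(\hat{\mathcal T}_{\ge N})=\hat{\mathcal T}_{\ge N}$.* The map $v\mapsto\rho'(v)-\rho(v)$ is equivariant $V\to tA=\rho(t\hat{\mathcal T}_R)$. Lift it linearly to $t\hat{\mathcal T}_R$ and average over $G$ ($p\nmid|G|$) to get an equivariant $\epsilon:V\to t\hat{\mathcal T}_R$. Set $\hat\phi(v)=v+\epsilon(v)$. As $\epsilon(V)\subset\hat{\mathcal T}_{\ge2}$, $\hat\phi-1$ maps $\hat{\mathcal T}_{\ge N}$ to $\hat{\mathcal T}_{\ge N+1}$,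 so $\hat\phi$ is bijective on each $\hat{\mathcal T}_{\ge N}$. And $\rho\circ\hat\phi$ is continuous and agrees with $\rho'$ on $V$ and $G$.

**(F3)** *For every framing, $\rho(\hat{\mathcal T}_{\ge N})=\rho(\hat{\mathcal M}_{\ge N})=A^{(N)}$.* Write $\rho=\rho_0\hat\phi$. The first set is $\rho_0(\hat{\mathcal T}_{\ge N})=A^{(N)}$. For $m\in\hat{\mathcal M}_{\ge N}$, $\rho(m)-\rho_0(m)=\rho_0(\hat\phi(m)-m)\in A^{(N+1)}$. So the bijection $(\rho_0|_{\hat{\mathcal M}})^{-1}\rho|_{\hat{\mathcal M}}$ preserves all $\hat{\mathcal M}_{\ge N}$ and is the identity on $\hat{\mathcal M}_{\ge N}/\hat{\mathcal M}_{\ge N+1}$. As $\hat{\mathcal M}$ is complete, it is bijective on each $\hat{\mathcal M}_{\ge N}$.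

Write $\rho(v_i)=\bar v_i+tf_i$. By (8.1), $\bar v_i\in A^{(1)}$ and $tA\subset A^{(1)}$,
$$[\rho(v_i),\rho(v_j)]\in t\kappa_G(v_i,v_j)+tA^{(1)}=t\kappa_G(v_i,v_j)+\rho(t\hat{\mathcal M}_{\ge1}).\tag{8.2}$$
For two choices $e,e'$, conjugation by the $y$ of Step 2 carries framings to framings, hence, by (F3), $A^{(N)}$ to $A'^{(N)}$.

**Step 7: specialization.** Finally we record that everything varies regularly with the point. Let $o\in O$ and $b=u(o)$. Evaluation at $o$ induces $\mathbf H_R\to\mathbf H$ mapping $\mathbf I$ into $\mathbf I_b$, hence a continuous homomorphism $\hat{\mathbf H}_R\to\hat{\mathbf H}_b$. It maps $e$ to an idempotent of the type considered for $b$, and $\bar v$ to the corresponding $\bar v$, so $\rho_0$ over $R$ is compatible with $\rho_0$ at $b$. Write $A_b$, $A_{b,N}$ for the objects at $b$. Then $A_N\otimes_Rk\to A_{b,N}$ maps the monomial basis to the monomial basis. Consequently: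

(8.3) *for $x\in\mathcal T$, the coefficients of $\rho_0(x)\in A_{b,N}$ with respect to the monomials of weight $<N$ are the values at $o$ of elements of $R=k[O]$ that do not depend on $o$.*

## 9. A cone of structure constants

Fix $N\ge3$. We collect all truncated algebras that could arise as $A_{b,N}$ in one affine variety, on which a torus acts with positive weights and a unipotent group acts by change of framing.

Let $\mathcal T_N=\mathcal T/\mathcal T_{\ge N}$ (over $k$, finite-dimensional), $\mathcal M_N$ the span of the ordered monomials $t^lv^\alpha g$ of weight $<N$, and $\mathcal M_{N,\ge m}$ the span of those of weight $\ge m$. Let $\mathcal G$ be the set of subspaces $J\subset\mathcal T_N$ with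

(i) $\mathcal T_N=\mathcal M_N\oplus J$;

(ii) $J$ is a two-sided ideal;

(iii) for all $i,j$, $[v_i,v_j]-t\kappa_G(v_i,v_j)-y_{ij}\in J$ for some $y_{ij}\in t\mathcal M_{N,\ge1}$, i.e. $y_{ij}=\sum a_{ij}^{\alpha,g,l}t^lv^\alpha g$ with $l\ge1$ and $3\le|\alpha|+2l<N$.

The ideal defining $A^\sharp$ in Section 7 is a point of $\mathcal G$ (for $G=1$, $\dim V=2$, $N=2p+3$) with $y_{12}=t^2x^{p-1}y^{p-1}$.

**Step 1: $\mathcal G$ is affine, with known generators.** We need functions whose torus weights we can read off. Subspaces with (i) correspond to projections $\pi_J:\mathcal T_N\to\mathcal M_N$ with kernel $J$; they form an affine space, open in a Grassmannian. Conditions (ii) and (iii) are closed, and $y_{ij}=\pi_J([v_i,v_j])-t\kappa_G(v_i,v_j)$. So $\mathcal G$ (reduced) is an affine variety, and the $a_{ij}^{\alpha,g,l}$ are regular functions on it. Straighten as in Section 8: replacing two adjacent letters by $y_{ij}$ raises the weight, and weights $\ge N$ vanish. By descending induction on the weight, then induction on (number of letters,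 inversions), $\mathcal T_{N,\ge m}\subset\mathcal M_{N,\ge m}+J$, and all entries of $\pi_J$ are polynomials in the $a_{ij}^{\alpha,g,l}$. So $k[\mathcal G]$ is generated by the $a_{ij}^{\alpha,g,l}$.

**Step 2: the torus.** Let $\tau_\lambda$ ($\lambda\in k^*$) be the automorphism $v\mapsto\lambda v$, $t\mapsto\lambda^2t$, $g\mapsto g$ of $\mathcal T_N$. Applying it to (iii) and dividing by $\lambda^2$ shows $\tau_\lambda\mathcal G=\mathcal G$ and
$$a_{ij}^{\alpha,g,l}(\tau_\lambda J)=\lambda^{|\alpha|+2l-2}a_{ij}^{\alpha,g,l}(J),\qquad|\alpha|+2l-2\ge1 .$$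
Say that $f$ has weight $w$ if $f(\tau_\lambda J)=\lambda^wf(J)$. Then $k[\mathcal G]=\bigoplus_{w\ge0}k[\mathcal G]_w$ with $k[\mathcal G]_0=k$.

**Step 3: the model point.** By PBW for $(V,G)$, $J_0=\ker(\mathcal T_N\to\mathbf H'/\mathbf H'_{\ge N})$ lies in $\mathcal G$, with all $y_{ij}=0$, and $\tau_\lambda J_0=J_0$.

**Step 4: the unipotent group.** Let $K$ be the group of $k[t]$-algebra automorphisms $\phi$ of $\mathcal T_N$ fixing $G$ with $\phi(v)-v\in t\mathcal T_N$ for $v\in V$. It is parametrized by $\mathrm{Hom}_G(V,t\mathcal T_N)$, is a closed subgroup of $GL(\mathcal T_N)$, and is unipotent because $\phi-1$ raises weights. Also $\tau_\lambda K\tau_\lambda^{-1}=K$.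

*$K$ acts on $\mathcal G$ by $J\mapsto\phi(J)$.* Let $q:\mathcal T_N\to\mathcal T_N/J$ be the quotient map; then $\phi(J)=\ker(q\phi^{-1})$. Since $\phi^{-1}(x)-x\in\mathcal T_{N,\ge m+1}$ for $x\in\mathcal T_{N,\ge m}$ and $q(\mathcal T_{N,\ge m})=q(\mathcal M_{N,\ge m})$, the map $(q|_{\mathcal M_N})^{-1}q\phi^{-1}|_{\mathcal M_N}$ is unitriangular for the filtration $\mathcal M_{N,\ge m}$. So (i) holds for $\phi(J)$, and
$$q\phi^{-1}(\mathcal M_{N,\ge m})=q(\mathcal M_{N,\ge m})=q(\mathcal T_{N,\ge m})=q\phi^{-1}(\mathcal T_{N,\ge m}),$$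
i.e. $\mathcal T_{N,\ge m}\subset\mathcal M_{N,\ge m}+\phi(J)$. Condition (ii) is clear. With $\phi^{-1}(v_i)=v_i+tf_i$,
$$q\phi^{-1}([v_i,v_j])=q([v_i+tf_i,v_j+tf_j])\in q(t\kappa_G(v_i,v_j))+q(t\mathcal T_{N,\ge1})=q\phi^{-1}\big(t\kappa_G(v_i,v_j)+t\mathcal T_{N,\ge1}\big),$$
and $t\mathcal T_{N,\ge1}\subset t\mathcal M_{N,\ge1}+\phi(J)$. So (iii) holds. The action is algebraic, being induced from the action of $GL(\mathcal T_N)$ on a Grassmannian.

**Step 5: the sets $\mathcal J_b$.** We place the local algebras in $\mathcal G$. For $b\in U^\circ$ let $\mathcal J_b$ be the set of kernels of the maps $\mathcal T_N\to A_{b,N}$ induced by framings $\rho$ at $b$ (they kill $\mathcal T_{\ge N}$ by (F3)). By (F1), (F3) and (8.2), $\mathcal J_b\subset\mathcal G$. It does not depend on $e$, by the end of Step 6 of Section 8.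

*$\mathcal J_b$ is a single $K$-orbit.* By (F2), two framings satisfy $\rho'=\rho\circ\phi$ on $\mathcal T_N$ with $\phi\in K$, so $\ker\rho'=\phi^{-1}(\ker\rho)$. Conversely, every $\phi\in K$ lifts to an automorphism $\hat\phi$ of $\hat{\mathcal T}$ (lift $\phi(v)-v$ equivariantly to $t\mathcal T$), and $\rho\circ\hat\phi$ is a framing.

*Scaling.* The automorphism $\tau_\lambda$ of $\mathbf H$ ($v\mapsto\lambda v$, $t\mapsto\lambda^2t$, $\gamma\mapsto\gamma$) acts on $P$ by $f(x)\mapsto f(\lambda x)$. So it sends $\mathbf I_b$ to $\mathbf I_{\lambda^{-1}b}$ and $v-b(v)$ to $\lambda\big(v-(\lambda^{-1}b)(v)\big)$. Thus if $\rho$ is a framing at $b$, then $\tau_\lambda\rho\tau_\lambda^{-1}$ is a framing at $\lambda^{-1}b$: it fixes $t$ and $g$, and sends $v$ to $\lambda^{-1}\tau_\lambda(\bar v+tf)\in\bar v+tA$ at $\lambda^{-1}b$. Hence $\tau_\lambda\mathcal J_b=\mathcal J_{\lambda^{-1}b}$.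

**Proposition 9.1.** $\mathcal J_b=K\cdot J_0$ for all $b\in U^\circ$.

**Proof.** *The ideals.* Orbits of unipotent groups on affine varieties are closed (Rosenlicht; Borel, *Linear Algebraic Groups*, 4.10), so $K\cdot J_0$ is closed in $\mathcal G$. It is torus-stable, since $\tau_\lambda KJ_0=K\tau_\lambda J_0=KJ_0$. So its ideal $\mathfrak A\subset k[\mathcal G]$ is $K$-stable and graded; as it contains no nonzero constant and $k[\mathcal G]_0=k$, it lies in weights $\ge1$. Let $\mathcal J=\bigcup_{b\in U^\circ}\mathcal J_b$, which is stable under $K$ and the torus, and let $\mathfrak B$ be the ideal of functions vanishing on $\mathcal J$.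

*An invariant obstruction.* Suppose $\mathfrak A\not\subset\mathfrak B$. Then $(\mathfrak A+\mathfrak B)/\mathfrak B$ is a nonzero rational $K$-module, and since $K$ is unipotent, it has nonzero $K$-fixed vectors. The space of these is torus-stable, because the torus normalizes $K$. So there is $f\in\mathfrak A$, homogeneous of weight $w\ge1$, with $f|_{\mathcal J}$ nonzero and $K$-invariant. Then $f$ is constant on each $\mathcal J_b$; let $\psi(b)$ be its value.

*It vanishes.* On an affine open $O\subset U^\circ$, (8.3) says that $o\mapsto\ker(\rho_0:\mathcal T_N\to A_{o,N})$ is a morphism $O\to\mathcal G$. So $\psi$ is a regular function on $U^\circ$. By (7.1) it extends to a polynomial function on $X^G$. But for $J\in\mathcal J_b$ we have $\tau_\lambda J\in\mathcal J_{\lambda^{-1}b}$, so $\psi(\lambda^{-1}b)=\lambda^w\psi(b)$: $\psi$ is homogeneous of degree $-w<0$. Hence $\psi=0$ and $f|_{\mathcal J}=0$, a contradiction. So $\mathfrak A\subset\mathfrak B$, i.e. $\mathcal J\subset K\cdot J_0$. Each $\mathcal J_b$ is a $K$-orbit, so $\mathcal J_b=K\cdot J_0$.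 $\square$

## 10. From truncations to the completed algebra

**Proof of Theorem 7.1.**

**Step 1: isomorphisms of truncations.** Proposition 9.1 gives, for each $N$, an isomorphism of truncated algebras; we must choose them compatibly. Let $A'_N=\mathbf H'/\mathbf H'_{\ge N}$, and let $\mathcal P_N$ be the set of $k[t]$-algebra isomorphisms $\rho:A'_N\to A_{b,N}$ with $\rho(g)=g$ and $\rho(v)\in\bar v+tA_{b,N}$. As $J_0\in\mathcal J_b$, $\mathcal P_N\neq\emptyset$ for $N\ge3$. Let $\mathcal Q_N$ be the linear algebraic group of $k[t]$-algebra automorphisms $\beta$ of $A'_N$ with $\beta(g)=g$, $\beta(v)\in v+tA'_N$. By composition, $\mathcal P_N$ is a principal homogeneous space under $\mathcal Q_N$.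

**Step 2: transition maps.** These are needed to form a limit. Let $M\ge N$. Each $\rho\in\mathcal P_M$ is induced by a framing: lift the equivariant map $v\mapsto\rho(v)-\bar v\in tA_{b,M}$ to an equivariant map $V\to tA_b$. So by (F3) $\rho$ maps the kernel of $A'_M\to A'_N$, which is the image of $\mathcal T_{\ge N}$, onto the kernel of $A_{b,M}\to A_{b,N}$. This gives a map $\mathcal P_M\to\mathcal P_N$. Similarly there is a homomorphism of algebraic groups $\mathcal Q_M\to\mathcal Q_N$, since elements of $\mathcal Q_M$ preserve the weight filtration, and $\mathcal P_M\to\mathcal P_N$ is equivariant.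

**Step 3: the limit is nonempty.** The image of $\mathcal P_M$ in $\mathcal P_N$ is a coset of the closed subgroup $\mathrm{im}(\mathcal Q_M\to\mathcal Q_N)$. These images decrease with $M$ and are closed in $\mathcal P_N\cong\mathcal Q_N$, so they are eventually constant, equal to some $\mathcal P_N^s\neq\emptyset$. The map $\mathcal P_M^s\to\mathcal P_N^s$ is surjective, because for large $l$ both sets are the images of $\mathcal P_l$. So $\varprojlim\mathcal P_N\neq\emptyset$, and
$$A_b=\varprojlim A_{b,N}\cong\varprojlim A_N'=\hat{\mathbf H}'_0\quad\text{as }k[t]\text{-algebras}.$$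

**Step 4: from the corner to the whole algebra.** Let $\Lambda=\hat{\mathbf H}_b$ and $\hat{\mathbf I}=\hat I_1$, the kernel of $\Lambda\to\mathbf H/\mathbf I_b=k[\Gamma b]*\Gamma$. By completeness ($\hat{\mathbf I}^N\subset\hat I_N$), $\hat{\mathbf I}$ lies in the Jacobson radical. The image $e_1$ of $e$ is the idempotent of the point $b$. With coset representatives $\gamma_i$ of $\Gamma/G$, the $r$ point idempotents are $\gamma_ie_1\gamma_i^{-1}$, orthogonal with sum $1$, so $\Lambda/\hat{\mathbf I}\cong((\Lambda/\hat{\mathbf I})e_1)^r$ as left modules. Lift this isomorphism to a map $(\Lambda e)^r\to\Lambda$ of finitely generated projective modules. It is surjective by Nakayama, hence split; its kernel is finitely generated and zero modulo $\hat{\mathbf I}$, hence $0$. So $\Lambda\cong(\Lambda e)^r$, and taking endomorphism rings, $\Lambda\cong\mathrm{Mat}_r(e\Lambda e)=\mathrm{Mat}_r(A_b)\cong\mathrm{Mat}_r(\hat{\mathbf H}'_0)$. $\square$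

## 11. Fibers near a point at infinity

Let $b\neq0$, $G=\Gamma_b$, $r=[\Gamma:G]$, $U=V^G$, $H'=H(V,G)$, $Z'=Z(H')$, $\mathbf Z'=R(Z')$, and $\mathbf H'^h=\mathbf H'\otimes_{k[t]}k[h]\cong R(H')$. Tensor Theorem 7.1 with $k[h]$ over $k[t]$ and apply Lemma 6.1 to $\Gamma$ at $b$ and to $G$ at $0$:
$$\mathbf H^h\otimes_{\mathbf Z}\hat{\mathbf Z}\cong\mathrm{Mat}_r(\mathbf H'^h\otimes_{\mathbf Z'}\hat{\mathbf Z}'),\qquad\hat{\mathbf Z}\cong\hat{\mathbf Z}'\ \text{(centers), over }k[h].\tag{11.1}$$

Let $L\supset k$ be an algebraically closed field and $\hat\chi:\hat{\mathbf Z}\cong\hat{\mathbf Z}'\to L$ a $k$-homomorphism with $\hat\chi(h)\neq0$. Define $\chi:Z\to L$ by $\chi(z)=\hat\chi(zh^i)\hat\chi(h)^{-i}$ for $z\in F_iZ$ (independent of $i$), and $\chi':Z'\to L$ in the same way. As $\mathbf H^h[h^{-1}]=H[h^{\pm1}]$ and $\mathbf Z[h^{-1}]=Z[h^{\pm1}]$, and likewise for $G$, base change of (11.1) along $\hat\chi$ gives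
$$H\otimes_{Z,\chi}L\cong\mathrm{Mat}_r(H'\otimes_{Z',\chi'}L).$$

For $s\in S\cap G$, $U\subset\ker(1-s)$. So elements of $U$ commute with $V_G$ and $G$, and by PBW $H'=W(U)\otimes H_G$, whence $Z'=Z(W(U))\otimes Z(H_G)$. By Lemma 1.1, with $\chi''=\chi'|_{Z(H_G)}$,
$$H\otimes_{Z,\chi}L\cong\mathrm{Mat}_{r\,p^{\frac12\dim V^G}}\big(H_G\otimes_{Z(H_G),\chi''}L\big).\tag{11.2}$$

## 12. Positive-dimensional subsets reach infinity: proof of Theorems 2.1 and 2.2(a)

We use induction on $\dim V$. If $V=0$, then $\Gamma=1$ and $H=k$. Let $V\neq0$ and assume Theorem 2.1 in smaller dimension, in particular for all $H_G$, $G=\Gamma_b$, $b\neq0$ (then $V^G\ne0$).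

**Claim 12.1.** Let $Y\subset\mathrm{Spec}\,Z$ be irreducible closed, $\dim Y\ge1$, with generic point $\eta$. Then there are $b\neq0$, $G=\Gamma_b$, and a factor $B$ of $H_G$ with $\eta\in C_{\mathrm{Ind}_G^\Gamma(B)}$ (notation of Lemma 3.1 for $\mathcal H=H$).

**Proof.** *Find a nonzero point at infinity.* Let $\mathfrak q\subset Z$ be the prime of $Y$ and $\tilde{\mathfrak q}=\bigoplus(\mathfrak q\cap F_i)h^i$. Then $\mathbf Z/\tilde{\mathfrak q}=R(Z/\mathfrak q)\subset(Z/\mathfrak q)[h]$ is a domain in which $h\neq0$. The algebra $(\mathbf Z/\tilde{\mathfrak q})/h=\mathrm{gr}(Z/\mathfrak q)$ is finitely generated (Proposition 5.1), $\mathbb N$-graded with degree zero part $k$, and infinite-dimensional since $Z/\mathfrak q$ is. If its irrelevant ideal were its only maximal ideal, that ideal would be nilpotent and the algebra finite-dimensional. So there is another maximal ideal. It gives a maximal ideal $\mathfrak n\supset\tilde{\mathfrak q}+(h)$ of $\mathbf Z$ whose image in $\mathrm{gr}\,Z$ is not the irrelevant ideal. By Lemma 6.1, $\mathfrak n$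 belongs to an orbit $\Gamma b$, and $b\neq0$, since the orbit $0$ gives the irrelevant ideal.

*Come back to the generic point of $Y$.* With $\hat{\mathbf Z}$ the completion at $\mathfrak n$, the ring $\hat{\mathbf Z}/\tilde{\mathfrak q}\hat{\mathbf Z}$ is the completion of $\mathbf Z/\tilde{\mathfrak q}$ at $\mathfrak n$. It is nonzero, and flat over the domain $\mathbf Z/\tilde{\mathfrak q}$. Choose a minimal prime $\mathfrak Q$ of it. It consists of zero-divisors, while nonzero elements of $\mathbf Z/\tilde{\mathfrak q}$ act regularly; so $\mathfrak Q\cap(\mathbf Z/\tilde{\mathfrak q})=0$. Let $L$ be an algebraic closure of $\mathrm{Frac}\big((\hat{\mathbf Z}/\tilde{\mathfrak q}\hat{\mathbf Z})/\mathfrak Q\big)$ and $\hat\chi:\hat{\mathbf Z}\to L$ the natural map. Then $\hat\chi(h)\neq0$, and for $z\in F_iZ$: $\chi(z)=0\iff zh^i\in\tilde{\mathfrak q}\iff z\in\mathfrak q$. So $\chi$ lies over $\eta$.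

*Apply the local theorem.* By the induction hypothesis $H_G$ has finitely many factors up to isomorphism, so Lemma 3.1(iii) applies to it: $H_G\otimes_{\chi''}L\cong B\otimes_kL$ for some factor $B$ of $H_G$. By (11.2), $H\otimes_{Z,\chi}L\cong\mathrm{Ind}_G^\Gamma(B)\otimes_kL$, and by Lemma 3.1(ii), $\eta\in C_{\mathrm{Ind}_G^\Gamma(B)}$. $\square$

**Conclusion.** There are finitely many parabolic $G$, and by induction finitely many classes of factors $B$ of $H_G$ for each $G=\Gamma_b$, $b\neq0$. So the union $\mathcal V\subset\mathrm{Spec}\,Z$ of the corresponding $C_{\mathrm{Ind}_G^\Gamma(B)}$ is constructible, and so is its complement $\mathcal W$. The generic points of the irreducible components of $\overline{\mathcal W}$ lie in $\mathcal W$. By Claim 12.1 none of these components has positive dimension. So $\mathcal W$ is a finite set of closed points. This is Theorem 2.2(a). Hence the factors of $H$ fall into the finitely many classes $\mathrm{Ind}_G^\Gamma(B)$ together with the finitely many factors at the points of $\mathcal W$. This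 proves Theorem 2.1, and with it the answer to Question F is yes. $\blacksquare$

## 13. Which fibers occur: proof of Theorem 2.2(b)–(d)

**Part (b).** We must produce a point of $\mathrm{Spec}\,Z$ with a given fiber type. If $G=\Gamma$, then $H=W(V^\Gamma)\otimes H_\Gamma$, with center the tensor product of the centers. The factors of $W(V^\Gamma)$ are matrix algebras of size $p^{\frac12\dim V^\Gamma}$ (Lemma 1.1), and the claim is clear. Otherwise $G=\Gamma_b$ with $b\ne0$. Let $B=H_G/\mathfrak m''H_G$ and let $\chi'_0:Z'=Z(W(V^G))\otimes Z(H_G)\to k$ be the tensor product of any character with $Z(H_G)\to Z(H_G)/\mathfrak m''=k$. Consider the graded homomorphism $\mathbf Z'\to k[h]$, $zh^i\mapsto\chi'_0(z)h^i$. As $F_0Z'=k$ by (4.1), the irrelevant ideal of $\mathbf Z'$ is the maximal ideal of Lemma 6.1 at $0$, and it is mapped into $hk[h]$. So the homomorphism extends to $\hat{\mathbf Z}'\to k[[h]]\subset L:=\overline{k((h))}$, with $h\mapsto h\neq0$ and associated character $\chi'=\chi'_0$. By (11.2), $H\otimes_{Z,\chi}L\cong\mathrm{Ind}_G^\Gamma(B)\otimes_kL$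 for the corresponding $\chi:Z\to L$. So the constructible set $C_{\mathrm{Ind}_G^\Gamma(B)}$ is nonempty and contains a closed point.

**Part (c).** The listed algebras are factors by (b). Conversely, we show by induction on $\dim V$ that every factor is in the list. The case $V=0$ is trivial.

*Transitivity.* Let $G=\Gamma_b$ and $G'=G_{b'}$ with $b'\in V_G^*\subset X$ (extended by $0$ on $V^G$). An element outside $G'=\Gamma_b\cap\Gamma_{b'}$ fixes $b+\lambda b'$ for at most one $\lambda\in k$, since if it fixed two such points it would fix $b$ and $b'$. So $G'=\Gamma_{b+\lambda b'}$ for all but finitely many $\lambda$, and $G'$ is parabolic in $\Gamma$. Moreover $V^{G'}=V^G\oplus(V_G)^{G'}$ and $(V_G)_{G'}=V_{G'}$, so $\mathrm{Ind}_G^\Gamma\mathrm{Ind}_{G'}^G=\mathrm{Ind}_{G'}^\Gamma$, and the algebra $H_{G'}$ and the set $\mathcal E_{G'}$ are the same for $(V_G,G)$ and for $(V,\Gamma)$.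

*If $V^\Gamma\neq0$*, then $H=W(V^\Gamma)\otimes H_\Gamma$. So every factor of $H$ is $\mathrm{Ind}_\Gamma^\Gamma$ of a factor of $H_\Gamma$, and $\dim V_\Gamma<\dim V$. Apply the induction hypothesis to $(V_\Gamma,\Gamma)$ and transitivity with $G=\Gamma=\Gamma_0$, the stabilizer of $b=0$.

*If $V^\Gamma=0\neq V$*, then $H_\Gamma=H$. A factor is either at a point of $\mathcal E_\Gamma$, and then it is in the list with $G=\Gamma$, or it is $\mathrm{Ind}_G^\Gamma(B)$ with $G=\Gamma_b$, $b\neq0$, and $B$ a factor of $H_G$. In the latter case $V^G\neq0$, $B$ is of the required form for $(V_G,G)$ by induction, and transitivity applies.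

**Part (d).** The trivial group is parabolic: take $b$ outside all $X^\gamma$, $\gamma\neq1$. By (b), $\mathrm{Mat}_{\ell'}(k)$ with $\ell'=|\Gamma|p^n$ is a factor of $H$. With $\dim_{\mathcal F}Q=\ell^2$ as in Section 5, $\ell$ is the PI-degree of $H$. Simple $H$-modules have dimension at most $\ell$, so $\ell'\le\ell$. The dimension of a fiber of the $Z$-module $H$ is at least its generic rank, so $\ell'^2\ge\ell^2$. Thus $\ell=p^n|\Gamma|$. $\blacksquare$
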